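\title{Cyclic sieving for multitriangulations of a convex polygon}

\begin{abstract}
A $k$-triangulation of a convex $n$-gon is a maximal set of diagonals no $k+1$ of which mutually cross. We prove a conjecture of V.~Reiner: the $k$-triangulations, the cyclic group of rotations, and the polynomial $\prod_{1\le i\le j\le n-2k-1}[i+j+2k]_q/[i+j]_q$ exhibit the cyclic sieving phenomenon. The rotation is lifted to a linear map that permutes a monomial basis of the coordinate ring of alternating forms of rank at most $2k$. The number of invariant $k$-triangulations is then read off from the pole at $t=1$ of a graded trace, whose leading coefficient is computed with the Laguerre--Selberg integral. We also obtain cyclic sieving for multisets of diagonals without $k+1$ mutually crossing elements, and we show that a $k$-triangulation invariant under the $d$-fold rotation exists if and only if $d$ divides $2k$ or $2k+1$.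
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Multitriangulations and fillings of the staircase}

Fix positive integers $n$ and $k$ with $2k<n$, and label the vertices of a convex $n$-gon $1,\dots,n$ in cyclic order. A \emph{diagonal} is a pair $(i,j)$ with $1\le i<j\le n$; the sides $(i,i+1)$ and $(1,n)$ count as diagonals. Two diagonals $(i,j)$ and $(i',j')$ \emph{cross} if $i<i'<j<j'$ or $i'<i<j'<j$. A \emph{$(k+1)$-crossing} is a set of $k+1$ mutually crossing diagonals, a \emph{face} is a set of diagonals that contains no $(k+1)$-crossing, and a \emph{$k$-triangulation} is a face that is maximal under inclusion. A $1$-triangulation is an ordinary triangulation together with the sides.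

Call $(i,j)$ \emph{short} if $j-i\le k$ or $j-i\ge n-k$, and \emph{long} otherwise. A short diagonal has at most $k-1$ vertices strictly on one of its sides, whereas $k$ diagonals that cross it and each other have $k$ distinct endpoints on each side. So a short diagonal lies in no $(k+1)$-crossing, and it belongs to every $k$-triangulation. We use two results on the size and the number of $k$-triangulations. Put $D=k(2n-2k-1)$, and for integers $r,s\ge0$ put
\[
T(m,s)=\prod_{1\le i\le j\le m-2s-1}\frac{i+j+2s}{i+j}\quad(m\ge 2s+1),\qquad
B(m,r)=\prod_{x,y=1}^{m-r}\frac{x+y-1+r}{x+y-1}\quad(m\ge r),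
\]
empty products being $1$.
\begin{itemize}
\item[(P)] \emph{Purity} \cite{Nak,DKM}. Every $k$-triangulation of the $n$-gon has exactly $D$ diagonals, sides included.
\item[(J)] \emph{Enumeration} \cite{Jon}. The number of $k$-triangulations of the $n$-gon is $T(n,k)$.
\end{itemize}

The same objects appear as fillings. Let $\delta_n=(n-1,\dots,2,1)$ be the staircase shape in English notation. A $(0,1)$-filling puts $0$ or $1$ in every cell. A \emph{north-east chain} of length $h$ is a sequence of $h$ cells filled with $1$, each strictly north and strictly east of the previous one, such that the smallest rectangle containing them lies inside $\delta_n$. Let $\mathcal F_{NE}(\delta_n,k)$ be the set of fillings that contain no north-east chain of length $k+1$ and are maximal with this property. Let the cell in row $i$ and column $c$ correspond to the diagonal $(i,n+1-c)$; this is a bijection between cells and diagonals. Cells corresponding to $(i_1,j_1),\dots,(i_h,j_h)$ go strictly north-east if and only if $i_1>\dots>i_h$ and $j_1>\dots>j_h$, and the rectangle lies in $\delta_n$ if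 and only if its south-east corner does, that is, $i_1<j_h$. Together these conditions read $i_h<\dots<i_1<j_h<\dots<j_1$, which is the pattern of $h$ mutually crossing diagonals. So $\mathcal F_{NE}(\delta_n,k)$ is the set of $k$-triangulations, and from now on we speak of polygons only.

\subsection{Cyclic sieving and the conjecture}

Let $C$ be a cyclic group of order $n$ with generator $c$, acting on a finite set $Y$, let $Y(q)$ be a polynomial, and let $\omega=e^{2\pi i/n}$. Following Reiner, Stanton and White, the triple $(Y,C,Y(q))$ \emph{exhibits the cyclic sieving phenomenon} (CSP) if for every integer $e$ the number of elements of $Y$ fixed by $c^e$ equals $Y(\omega^e)$. One polynomial thus records the fixed points of all group elements.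

Let $\rho$ be the rotation $i\mapsto i+1$ of the labels modulo $n$. It preserves crossings, so it acts on faces and on $k$-triangulations. By $\langle\rho\rangle$ we mean the abstract cyclic group of order $n$ whose generator acts by $\rho$; the action need not be faithful. With $[h]_q=1+q+\dots+q^{h-1}$, put
\[
F(q)=\prod_{1\le i\le j\le n-2k-1}\frac{[i+j+2k]_q}{[i+j]_q}.
\]
This is the $q$-analogue of $T(n,k)$ obtained by replacing each integer $h$ in the product by $[h]_q$; we show in Lemma~\ref{lem:poly} that it is a polynomial. The conjecture of V.~Reiner, stated by Serrano and Stump \cite{SS}, is that the triple $(\mathcal F_{NE}(\delta_n,k),\langle\rho\rangle,F(q))$ exhibits the CSP.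

The case $k=1$ shows what to expect. The factors of $F$ with a fixed $j$ telescope to $[2j+1]_q[2j+2]_q/([j+1]_q[j+2]_q)$, so $F=[2n-4]_q!/([n-2]_q!\,[n-1]_q!)$ is a $q$-analogue of the Catalan number $C_{n-2}$. Let $d\ge2$ divide $n$, put $m=n/d$, and consider a triangulation of the regular $n$-gon that is invariant under the $d$-fold rotation $\rho^m$. The center lies either on a diameter or inside a triangle, and this diameter or triangle is invariant, so $d=2$ or $d=3$. In both cases there are $m$ choices for the central object, and then $C_{m-1}$ triangulations of one $(m+1)$-gon, which the rotation transports to the rest. So there are $mC_{m-1}=\binom{2m-2}{m-1}$ invariant triangulations. This number is $B(m,1)=\prod_{x=1}^{m-1}\frac{x+m-1}{x}$. The numbers $2$ and $3$ are $2k$ and $2k+1$, and the answer is a product attached to the smaller parameter $m$; both features persist for all $k$.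

\subsection{Results}

\begin{theorem}\label{thm:csp}
For all positive integers $n,k$ with $2k<n$, the triple $(\mathcal F_{NE}(\delta_n,k),\langle\rho\rangle,F(q))$ exhibits the cyclic sieving phenomenon.
\end{theorem}

We prove this by computing both sides.

\begin{theorem}\label{thm:values}
Let $d\mid n$, let $m=n/d$, and let $\mathrm{Fix}_d$ be the set of $k$-triangulations fixed by $\rho^m$. Then $|\mathrm{Fix}_d|=F(\xi)$ for every primitive $d$-th root of unity $\xi$, and both numbers equal
\begin{itemize}
\item[(A1)] $T(m,s)\,B(m,2s)^{(d-1)/2}$, if $d$ is odd and $d\mid k$, where $s=k/d$;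
\item[(A2)] $B(m,r)^{d/2}$, if $d$ is even and $d\mid 2k$, where $r=2k/d$;
\item[(B)] $T(m,s)\,B(m,2s+1)^{(d-1)/2}$, if $d\ge3$ and $d\mid 2k+1$, where $2s+1=(2k+1)/d$;
\item[(C)] $0$ otherwise.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:values} implies Theorem~\ref{thm:csp}. Indeed, for an integer $e$ put $m=\gcd(n,e)$ and $d=n/m$. Then $\rho^e$ and $\rho^m$ generate the same subgroup and have the same fixed points, and $\omega^e$ is a primitive $d$-th root of unity.

Let $s_\lambda$ denote the Schur polynomial of a partition $\lambda$. The support of a multiset is the set of its elements.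

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(i)] For $N\ge0$, the set of multisets of $N$ diagonals whose support contains no $k+1$ mutually crossing diagonals, with the action of $\langle\rho\rangle$, exhibits the CSP with the polynomial $q^N\sum_\lambda s_\lambda(1,q,\dots,q^{n-1})$, where $\lambda$ runs over the partitions of $2N$ with at most $2k$ rows and all columns of even length.
\item[(ii)] For $d\mid n$, a $k$-triangulation invariant under the $d$-fold rotation $\rho^{n/d}$ exists if and only if $d\mid 2k$ or $d\mid 2k+1$.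
\end{itemize}
\end{theorem}

\subsection{The method}

Fixed points of a permutation are counted by a trace. So one would like a vector space with a basis permuted by the rotation and with a character that can be computed in another way. We construct such a space not for $k$-triangulations but for multisets of diagonals supported on faces: these index a basis of the coordinate ring $\mathcal R$ of alternating forms of rank at most $2k$, whose $GL_n$-character is a sum of Schur polynomials (Sections \ref{sec:ring}--\ref{sec:basis}). This gives Theorem~\ref{thm:more}(i). The $k$-triangulations are recovered from the growth of the graded trace: as $t\to1$, the generating function of invariant multisets is dominated by the invariant faces with the most orbits, and these are the invariant $k$-triangulations (Section~\ref{sec:orbits}). On the algebraic side we write the character of $\mathcal R$ as a sum over $2k$-element sets of eigenvalues and group the terms by how the $2k$ elements are distributed among the $d$ eigenspaces (Section~\ref{sec:cluster}). At most one distribution reaches the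 required pole order, and its leading coefficient factors into the numbers $T$ and $B$ (Section~\ref{sec:dominant}). Section~\ref{sec:F} evaluates $F$ at roots of unity and finishes the proofs.

\section{The square}\label{sec:square}

Let $n=4$ and $k=1$. Then $D=5$, there are two triangulations, exchanged by $\rho$, and $F=[4]_q/[2]_q=1+q^2$, with $F(1)=2$, $F(-1)=2$, $F(\pm i)=0$. We recover these numbers by the method of the general proof.

Attach a variable $x_{ij}$ to each diagonal, and view $(x_{ij})$ as the generic alternating $4\times4$ matrix. Its rank is at most $2$ exactly when the Pfaffian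
\[
\mathrm{Pf}=x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23}
\]
vanishes. This quadratic form is nondegenerate, hence irreducible, so the coordinate ring of the rank-$\le2$ locus is $\mathcal R=\mathbb C[x_{ij}]/(\mathrm{Pf})$. Dividing by $\mathrm{Pf}$ with $x_{13}x_{24}$ as leading term shows that the monomials not divisible by $x_{13}x_{24}$ form a basis of $\mathcal R$. These are the monomials whose support is a face, because $(1,3),(2,4)$ is the only crossing pair.

The rotation permutes the variables in the cycles $x_{12}\to x_{23}\to x_{34}\to x_{14}\to x_{12}$ and $x_{13}\leftrightarrow x_{24}$, and it fixes $\mathrm{Pf}$. So it acts on $\mathcal R$ and permutes the basis. A permutation of the variables has graded trace $\prod(1-t^{l})^{-1}$ on the polynomial ring, the product being over its cycle lengths $l$, and passing to the quotient by the fixed quadric multiplies this by $1-t^2$. The graded traces of $\rho^4$, $\rho^2$, $\rho$ on $\mathcal R$ are therefore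
\[
\frac{1+t}{(1-t)^5},\qquad \frac{1-t^2}{(1-t)^2(1-t^2)^2}=\frac1{(1-t)^2(1-t^2)},\qquad \frac{1-t^2}{(1-t^4)(1-t^2)}=\frac{1}{1-t^4}.
\]
Each series counts the basis monomials fixed by the rotation in question. The fixed monomials with a given support $\Phi$ contribute $\prod t^{|o|}/(1-t^{|o|})$, the product being over the orbits $o$ in $\Phi$. Put $t=e^{-\varepsilon}$ and let $\varepsilon\to0+$; then an orbit $o$ contributes a factor $\sim1/(|o|\varepsilon)$.

For $\rho^4$ a triangulation contributes $\varepsilon^{-5}$, smaller faces contribute less, and the series is $\sim2\varepsilon^{-5}$: two triangulations. For $\rho^2$ an invariant triangulation has orbits of sizes $2,2,1$ and contributes $\frac14\varepsilon^{-3}$, the other invariant faces have at most two orbits, and the series is $\sim\frac12\varepsilon^{-3}$: two invariant triangulations. For $\rho$ the pole has order $1$, while an invariant triangulation would consist of the orbit of sides and at least one more orbit: there is none.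

For general $n$ and $k$ three things become harder. The ideal is no longer principal, so the basis needs a proof and the trace needs representation theory. The number of orbits of an invariant $k$-triangulation depends on how many diameters it contains. And the leading coefficient has to be extracted from a sum of Schur polynomials evaluated at repeated roots of unity.

\section{Alternating forms of rank at most $2k$}\label{sec:ring}

Let $V=\mathbb C^n$ with basis $e_1,\dots,e_n$, and let $S=\mathrm{Sym}(\Lambda^2V)=\mathbb C[x_{ij}:i<j]$ with $x_{ij}=e_i\wedge e_j$. Then $S$ is the ring of polynomial functions on the space of alternating bilinear forms $\psi$ on $V$, with $x_{ij}(\psi)=\psi(e_i,e_j)$. An element $g\in GL(V)$ acts on $S$ by the ring automorphism $x_{ij}\mapsto ge_i\wedge ge_j$; in terms of functions, $(gf)(\psi)=f(\psi(g\,\cdot,g\,\cdot))$. Let $X$ be the cone of forms of rank at most $2k$, let $\mathcal I\subset S$ be its vanishing ideal, and let $\mathcal R=S/\mathcal I$. Since $X$ is a $GL(V)$-stable cone, $\mathcal I$ is homogeneous and $GL(V)$-stable, and each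 graded piece $\mathcal R_N$ is a $GL(V)$-module.

We recall the standard facts that we need.
\begin{itemize}
\item The \emph{Pfaffian} of an alternating $2i\times2i$ matrix $Y=(y_{ab})$ is a sum $\sum\pm\prod y_{ab}$ with one term for each perfect matching of $\{1,\dots,2i\}$, the matching $\{1,2\},\{3,4\},\dots$ having sign $+$. It satisfies $\mathrm{Pf}(Y)^2=\det Y$ and $\mathrm{Pf}(g^{\mathsf T}Yg)=\det(g)\,\mathrm{Pf}(Y)$. In particular the Pfaffian of a principal $2i\times2i$ submatrix of $(x_{ij})$ vanishes on $X$ when $i>k$.
\item Polynomial representations of $GL(V)$ are completely reducible and determined by their characters. The irreducible ones are the modules $\mathbb S_\lambda(V)$, for partitions $\lambda$ with at most $n$ rows, and the trace of $g$ on $\mathbb S_\lambda(V)$ is $s_\lambda$ evaluated at the eigenvalues of $g$. The vectors of $\mathbb S_\lambda(V)$ fixed by all upper unitriangular matrices form a line, of weight $\lambda$, spanned by a \emph{highest weight vector}.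
\item \emph{Littlewood's identity}: $\sum_\lambda s_\lambda(x_1,\dots,x_l)=\prod_{i<j\le l}(1-x_ix_j)^{-1}$, the sum being over all $\lambda$ whose columns have even length.
\item \emph{Cauchy's identity}: $\sum_\lambda s_\lambda(x)s_\lambda(y)=\prod_{i,j}(1-x_iy_j)^{-1}$.
\end{itemize}
For $s\ge0$ let $\mathcal E_s$ be the set of partitions with at most $2s$ rows and all columns of even length. These are the partitions $(\mu_1,\mu_1,\mu_2,\mu_2,\dots,\mu_s,\mu_s)$ with $\mu_1\ge\dots\ge\mu_s\ge0$.

\begin{lemma}\label{lem:char}
As $GL(V)$-modules, $\mathcal R_N\cong\bigoplus\mathbb S_\lambda(V)$, the sum being over $\lambda\in\mathcal E_k$ with $|\lambda|=2N$.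
\end{lemma}

\begin{proof}
The character of $S$ is $\prod_{i<j}(1-x_ix_j)^{-1}$. By Littlewood's identity, $S$ is the multiplicity-free sum of the $\mathbb S_\lambda(V)$ with $\lambda=\sum_ic_i(1^{2i})$, $2i\le n$, where $c_i\ge0$ is the number of columns of length $2i$. Let $\mathrm{Pf}_{2i}$ be the Pfaffian of the leading $2i\times2i$ principal submatrix of $(x_{ab})$. An upper unitriangular matrix $g$ preserves the span of $e_1,\dots,e_{2i}$ and acts there with determinant $1$, so it fixes $\mathrm{Pf}_{2i}$; and $\mathrm{Pf}_{2i}$ has weight $(1^{2i})$. Hence $\prod_i\mathrm{Pf}_{2i}^{c_i}$ is the highest weight vector of the component $\mathbb S_\lambda(V)$.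

Since $S$ is multiplicity-free, the submodule $\mathcal I$ is the sum of some of the components, and a component lies in $\mathcal I$ if and only if its highest weight vector vanishes on $X$. If $c_i>0$ for some $i>k$, it vanishes. Otherwise it takes the value $1$ at the form of rank $2k$ with $\psi(e_{2a-1},e_{2a})=1$ for $a\le k$ and $\psi(e_a,e_b)=0$ for all other $a<b$. So the components that survive in $\mathcal R$ are those with $\lambda\in\mathcal E_k$.
\end{proof}

Accordingly we put
\begin{equation}\label{eq:H}
H(t;x)=\sum_{\lambda\in\mathcal E_k}t^{|\lambda|/2}s_\lambda(x_1,\dots,x_n),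
\end{equation}
so that $\sum_N\operatorname{Tr}(g|\mathcal R_N)\,t^N=H(t;x)$ when $x_1,\dots,x_n$ are the eigenvalues of $g$.

\section{Growth of two sums of Schur polynomials}\label{sec:growth}

The numbers $T$ and $B$ enter the proof as leading coefficients of two series. The first series, with $(m,s)=(n,k)$, is the Hilbert series of $\mathcal R$; the second is its analogue for Cauchy's identity and is needed in Section~\ref{sec:cluster}. Write $\ell(\lambda)$ for the number of rows of $\lambda$ and $1^m=(1,\dots,1)$.

\begin{proposition}\label{prop:growth}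
\begin{itemize}
\item[(a)] For $s\ge0$ and $m\ge2s+1$,
$\displaystyle\lim_{\varepsilon\to0+}\varepsilon^{s(2m-2s-1)}\sum_{\lambda\in\mathcal E_s}s_\lambda(1^m)\,e^{-\varepsilon|\lambda|/2}=T(m,s)$.
\item[(b)] For $0\le r\le m$,
$\displaystyle\lim_{\varepsilon\to0+}\varepsilon^{r(2m-r)}\sum_{\ell(\lambda)\le r}s_\lambda(1^m)^2\,e^{-\varepsilon|\lambda|}=B(m,r)$.
\end{itemize}
In particular $\lim_{\varepsilon\to0+}\varepsilon^D\sum_N\dim\mathcal R_N\,e^{-\varepsilon N}=T(n,k)$.
\end{proposition}

The summands are polynomials in the parts of $\lambda$, so the sums are Riemann sums. For $x\in\mathbb R^s$ write $|x|=x_1+\dots+x_s$.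

\begin{lemma}\label{lem:riemann}
Let $p$ be a polynomial in $s$ variables of degree at most $h$, with homogeneous part $p_h$ of degree $h$. Then
\[
\lim_{\varepsilon\to0+}\varepsilon^{h+s}\sum_{\mu_1\ge\dots\ge\mu_s\ge0}p(\mu)e^{-\varepsilon|\mu|}=\int_{x_1\ge\dots\ge x_s\ge0}p_h(x)e^{-|x|}\,dx .
\]
\end{lemma}

\begin{proof}
It suffices to treat a monomial $p=x^\alpha$ with $h=|\alpha|$; monomials of lower degree then carry a spare power of $\varepsilon$ and contribute $0$. For $\mu\in\mathbb Z_{\ge0}^s$ let $g_\varepsilon$ be equal to $(\varepsilon\mu)^\alpha e^{-\varepsilon|\mu|}$ on the cube $\varepsilon\mu+[0,\varepsilon)^s$ if $\mu_1\ge\dots\ge\mu_s$, and to $0$ otherwise. The cubes have volume $\varepsilon^s$, so the left side is $\lim\int_{[0,\infty)^s}g_\varepsilon$. Off the boundary of the chamber $x_1\ge\dots\ge x_s\ge0$, which has measure zero, $g_\varepsilon$ converges pointwise to $x^\alpha e^{-|x|}$ times the indicator function of the chamber. On the cube of $\mu$ we have $\varepsilon\mu_a\le x_a$ and $|x|<\varepsilon|\mu|+\varepsilon s$, so $0\le g_\varepsilon(x)\le e^sx^\alpha e^{-|x|}$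 for $\varepsilon\le1$. Dominated convergence applies.
\end{proof}

The resulting integrals are instances of the \emph{Laguerre--Selberg integral}
\begin{equation}\label{eq:selberg}
\int_{[0,\infty)^p}\prod_ix_i^{\alpha-1}e^{-x_i}\prod_{i<j}|x_i-x_j|^{2\gamma}\,dx=\prod_{j=0}^{p-1}\frac{\Gamma(\alpha+j\gamma)\,\Gamma(1+(j+1)\gamma)}{\Gamma(1+\gamma)} .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:growth}]
For $s=0$ or $r=0$ both sides are $1$, so let $s,r\ge1$. We use the dimension formula $s_\lambda(1^m)=\prod_{i<j\le m}\frac{\lambda_i-\lambda_j+j-i}{j-i}$. If $\ell(\lambda)\le l$, the factors with $l<i<j$ are $1$, and the denominators of the others multiply to $\prod_{i=1}^l(m-i)!=\prod_{i=m-l}^{m-1}i!$.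

(b) Take $l=r$. The numerators have top-degree parts $\lambda_i-\lambda_j$ for $i<j\le r$ and $\lambda_i$ for $i\le r<j$. So $s_\lambda(1^m)^2$ is a polynomial in $\lambda_1,\dots,\lambda_r$ of degree $r(r-1)+2r(m-r)=r(2m-r)-r$ with top-degree part
\[
\prod_{a<b\le r}(\lambda_a-\lambda_b)^2\prod_{a\le r}\lambda_a^{2(m-r)}\Big/\prod_{i=m-r}^{m-1}(i!)^2 .
\]
This is symmetric, so its integral over the chamber is $1/r!$ times the integral over $[0,\infty)^r$. Put $L=m-r$. By Lemma~\ref{lem:riemann} and \eqref{eq:selberg} with $p=r$, $\gamma=1$, $\alpha=2L+1$, the limit in (b) is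
\[
\frac1{r!}\prod_{j=0}^{r-1}\frac{(2L+j)!\,(j+1)!}{((L+j)!)^2}=\prod_{j=0}^{r-1}\frac{(2L+j)!\,j!}{((L+j)!)^2}.
\]
To compare with $B(m,r)$, consider $\prod_{x,y=1}^L\prod_{z=1}^r\frac{x+y+z-1}{x+y+z-2}$. Telescoping over $z$ gives $B(m,r)$. Telescoping over $y$ gives
\[
\prod_{z=1}^r\prod_{x=1}^L\frac{x+z+L-1}{x+z-1}=\prod_{z=1}^r\frac{(z+2L-1)!\,(z-1)!}{((z+L-1)!)^2},
\]
which is the limit, with $j=z-1$.

(a) Take $l=2s$ and $\lambda=(\mu_1,\mu_1,\dots,\mu_s,\mu_s)$, so that $|\lambda|/2=|\mu|$. The numerator for $(i,j)=(2a-1,2a)$ is $1$; each pair $a<b$ gives four numerators with top part $\mu_a-\mu_b$; each $a$ gives $2(m-2s)$ numerators with top part $\mu_a$. So $s_\lambda(1^m)$ is a polynomial in $\mu$ of degree $2s(s-1)+2s(m-2s)=s(2m-2s-1)-s$ with top-degree part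
\[
\prod_{a<b\le s}(\mu_a-\mu_b)^4\prod_{a\le s}\mu_a^{2(m-2s)}\Big/\prod_{i=m-2s}^{m-1}i! .
\]
Apply \eqref{eq:selberg} with $p=s$, $\gamma=2$, $\alpha=2m-4s+1$, divide by $s!=\prod_{j=0}^{s-1}(j+1)$, and use $\frac{(2j+2)!}{2(j+1)}=(2j+1)!$. The limit in (a) is
\[
a(m)=\prod_{j=0}^{s-1}(2m-4s+2j)!\,(2j+1)!\Big/\prod_{i=m-2s}^{m-1}i! .
\]
For $m=2s+1$ numerator and denominator both equal $\prod_{i=1}^{2s}i!$, so $a(2s+1)=1=T(2s+1,s)$. For $\nu=m-2s-1\ge1$ both products telescope in the ratio:
\[
\frac{a(m)}{a(m-1)}=\frac{(2m-2s-2)!}{(2m-4s-2)!}\cdot\frac{(m-2s-1)!}{(m-1)!}=\frac{(2\nu+2s)!\,\nu!}{(2\nu)!\,(\nu+2s)!}=\prod_{i=1}^\nu\frac{i+\nu+2s}{i+\nu}=\frac{T(m,s)}{T(m-1,s)} .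
\]
Induction on $m$ gives (a). The last claim is (a) for $(m,s)=(n,k)$, by Lemma~\ref{lem:char}.
\end{proof}

\section{A monomial basis permuted by the rotation}\label{sec:basis}

Monomials in the $x_{ij}$ are multisets of diagonals. A \emph{face monomial} is a monomial whose support is a face.

\begin{proposition}\label{prop:basis}
The classes of the face monomials form a basis of $\mathcal R$.
\end{proposition}

Recall that a \emph{monomial order} is a total order on monomials that is compatible with multiplication and has $1$ as its least element. The \emph{initial ideal} $\mathrm{in}(\mathcal I)$ is spanned by the leading monomials of the elements of $\mathcal I$, and the monomials outside it are called \emph{standard}. The classes of the standard monomials of degree $N$ form a basis of $\mathcal R_N$. We choose an order for which the leading term of each Pfaffian of size $2k+2$ is its $(k+1)$-crossing; then standard monomials are face monomials. For the converse we compare growth rates. One missing face monomial would remove all its multiples inside a $k$-triangulation, and this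 lowers the leading coefficient of the Hilbert series by $1$.

\begin{proof}
Give $x_{ij}$ the weight $f(j-i)$, where $f(l)=l(n-l)$ is the number of pairs of sides separated by the diagonal. Let $w_1<w_2<w_3<w_4$ be vertices, with gaps $g_1=w_2-w_1$, $g_2=w_3-w_2$, $g_3=w_4-w_3$, $g_4=n-g_1-g_2-g_3$, all positive, and put $\Sigma=g_1g_2+g_2g_3+g_3g_4+g_4g_1$. The three matchings of these four points have weights
\begin{align*}
f(w_3-w_1)+f(w_4-w_2)&=(g_1+g_2)(g_3+g_4)+(g_2+g_3)(g_4+g_1)=\Sigma+2g_1g_3+2g_2g_4,\\
f(w_2-w_1)+f(w_4-w_3)&=g_1(g_2+g_3+g_4)+g_3(g_1+g_2+g_4)=\Sigma+2g_1g_3,\\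
f(w_4-w_1)+f(w_3-w_2)&=g_4(g_1+g_2+g_3)+g_2(g_1+g_3+g_4)=\Sigma+2g_2g_4 .
\end{align*}
The crossing pair is strictly the heaviest. Hence in a perfect matching of maximal weight on vertices $v_1<\dots<v_{2k+2}$ any two edges cross, since otherwise replacing them by the crossing pair on the same four points increases the weight. If any two edges cross, each edge has one endpoint of each of the other $k$ edges on either side, so the matching is $\{(v_i,v_{i+k+1}):1\le i\le k+1\}$. Thus this is the unique heaviest matching, and every $(k+1)$-crossing has this form for its set of $2k+2$ endpoints.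

Order monomials by weight and break ties lexicographically; as the weights are positive, this is a monomial order. The Pfaffian of the principal submatrix indexed by $v_1,\dots,v_{2k+2}$ lies in $\mathcal I$, and its leading monomial is $\prod_{i=1}^{k+1}x_{v_iv_{i+k+1}}$. So every monomial whose support contains a $(k+1)$-crossing lies in $\mathrm{in}(\mathcal I)$, and all standard monomials are face monomials.

Suppose that a face monomial $\mathbf u$ lies in $\mathrm{in}(\mathcal I)$. Choose a $k$-triangulation $\Phi$ containing its support; $|\Phi|=D$ by (P). The monomials $\mathbf{uv}$ with $\mathbf v$ supported in $\Phi$ are face monomials that are not standard. The monomials with support exactly $\Psi$ have generating function $(t/(1-t))^{|\Psi|}$, so for $0<t<1$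
\[
\sum_N\dim\mathcal R_N\,t^N\le\sum_{\Psi\text{ face}}\Big(\frac t{1-t}\Big)^{|\Psi|}-\frac{t^{\deg\mathbf u}}{(1-t)^D}.
\]
Put $t=e^{-\varepsilon}$, multiply by $\varepsilon^D$ and let $\varepsilon\to0+$. The left side tends to $T(n,k)$ by Proposition~\ref{prop:growth}. By (P) all faces have at most $D$ elements and those with $D$ elements are the $k$-triangulations, of which there are $T(n,k)$ by (J). So the right side tends to $T(n,k)-1$, a contradiction.
\end{proof}

This is the only place where (J) is used. Next we lift $\rho$ to $GL(V)$. The cyclic permutation matrix sends $x_{in}$ to $e_{i+1}\wedge e_1=-x_{1,i+1}$, and its trace would count fixed monomials with signs. One sign in the matrix removes them. Define $\tilde\rho\in GL(V)$ by $\tilde\rho e_i=e_{i+1}$ for $i<n$ and $\tilde\rho e_n=-e_1$. Then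
\[
\tilde\rho\,x_{ij}=x_{i+1,j+1}\quad(j<n),\qquad\tilde\rho\,x_{in}=e_{i+1}\wedge(-e_1)=x_{1,i+1}.
\]
So $\tilde\rho$ permutes the variables exactly as $\rho$ permutes the diagonals, and it permutes the basis of Proposition~\ref{prop:basis} as $\rho$ permutes the multisets supported on faces. With Lemma~\ref{lem:char} we obtain, for all integers $e$ and all $N\ge0$,
\begin{equation}\label{eq:trace}
\#\{\text{face monomials of degree $N$ fixed by }\rho^e\}=\operatorname{Tr}(\tilde\rho^{\,e}|\mathcal R_N)=\sum_{\lambda\in\mathcal E_k,\,|\lambda|=2N}s_\lambda(\text{eigenvalues of }\tilde\rho^{\,e}).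
\end{equation}
The characteristic polynomial of $\tilde\rho$ is $x^n+1$, so its eigenvalues are $e^{\pi i/n}\omega^j$, $0\le j<n$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
The eigenvalues of $\tilde\rho^{\,e}$ are $e^{\pi ie/n}\omega^{ej}$. Since $s_\lambda$ is homogeneous of degree $2N$, the right side of \eqref{eq:trace} is $\omega^{eN}\sum_\lambda s_\lambda(1,\omega^e,\dots,\omega^{e(n-1)})$, the value of the stated polynomial at $q=\omega^e$.
\end{proof}

For the rest of the paper fix $d\mid n$ and $m=n/d$, and put
\[
A=\{a\in\mathbb C:a^d=-1\}.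
\]
The eigenvalues $e^{\pi i(2j+1)/d}$ of $\tilde\rho^{\,m}$ are the elements of $A$, each with multiplicity $m$; let $\underline a\in\mathbb C^n$ be a vector listing them. If $f_N$ is the number of face monomials of degree $N$ fixed by $\rho^m$, then \eqref{eq:trace} says
\begin{equation}\label{eq:main}
\sum_Nf_Nt^N=H(t;\underline a).
\end{equation}
We compute the behavior of both sides as $t\to1$.

\section{Orbits of invariant faces}\label{sec:orbits}

\emph{Invariant} means invariant under $\rho^m$, and \emph{orbit} means orbit of diagonals under the group of order $d$ generated by $\rho^m$. A monomial is fixed if and only if its exponents are constant on orbits, so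
\begin{equation}\label{eq:orbitsum}
\sum_Nf_Nt^N=\sum_{\Phi\text{ invariant face}}\ \prod_{o\subset\Phi\text{ orbit}}\frac{t^{|o|}}{1-t^{|o|}} .
\end{equation}
If a nontrivial rotation $\rho^e$ fixes $(i,j)$, it exchanges $i$ and $j$, so $2e\equiv0\pmod n$: the rotation is the half-turn $\sigma=\rho^{n/2}$, and $(i,j)$ is a \emph{diameter} $(i,i+n/2)$. The half-turn is a power of $\rho^m$ exactly when $d$ is even. So for $d$ odd all orbits have size $d$, and for $d$ even the orbits of diameters have size $d/2$ and all others have size $d$.

For even $d$ the pole order of a term in \eqref{eq:orbitsum} therefore depends on the number of diameters in $\Phi$, and an invariant $k$-triangulation with few diameters would be invisible in the leading term. To exclude this we use the decomposition of $k$-triangulations into stars. A \emph{$k$-star} on vertices $s_0,\dots,s_{2k}$, in cyclic order, is the set of diagonals $\{s_j,s_{j+k}\}$, indices modulo $2k+1$; it is determined by its vertex set. A \emph{bisector} of the star is a diagonal that has some $s_j$ as an endpoint and whose line has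 exactly $k$ of the other $s_i$ strictly on each side (Figure~\ref{fig:star}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\foreach \i in {1,...,8} {
  \coordinate (v\i) at ({135-45*\i}:1);
  \node at ({135-45*\i}:1.17) {\small $\i$};
  \fill ({135-45*\i}:1) circle (0.025);
}
\draw[gray] (v1)--(v2)--(v3)--(v4)--(v5)--(v6)--(v7)--(v8)--cycle;
\draw[thick] (v1)--(v4)--(v7)--(v2)--(v6)--cycle;
\draw[dashed] (v1)--(v5);
\end{tikzpicture}
\caption{The $2$-star on the vertices $1,2,4,6,7$ of an octagon (thick). The diagonal $(1,5)$ (dashed) is a bisector: it starts at the star vertex $1$ and separates the star vertices $2,4$ from $6,7$.}\label{fig:star}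
\end{figure}

\begin{itemize}
\item[(PS)] \cite{PS} Let $\Phi$ be a $k$-triangulation of the $n$-gon. Then $\Phi$ contains exactly $n-2k$ $k$-stars; any two distinct $k$-stars of $\Phi$ have exactly one common bisector; and each long diagonal not in $\Phi$ is a common bisector of exactly one pair of $k$-stars of $\Phi$.
\end{itemize}
For $k=1$ the stars are the $n-2$ triangles, and a diagonal not in $\Phi$ is the common bisector of the first and the last triangle that it traverses.

\begin{lemma}\label{lem:diam}
Every face contains at most $k$ diameters. If $d$ is even, every invariant $k$-triangulation contains exactly $k$ diameters.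
\end{lemma}

\begin{proof}
Distinct diameters cross, which gives the first claim. Let $d$ be even and let $\Phi$ be an invariant $k$-triangulation. Then $n$ is even, $n\ge2k+2$, and $\sigma\Phi=\Phi$. There are $kn$ short diagonals, $n$ for each cyclic length $1,\dots,k$, and all lie in $\Phi$. So there are $\binom n2-kn=\frac{n(n-2k-1)}2$ long diagonals, of which $D-kn=k(n-2k-1)$ lie in $\Phi$ by (P), and $\binom{n-2k}2$ do not. By (PS) we may send a long diagonal not in $\Phi$ to the pair of stars of $\Phi$ of which it is a common bisector. This map is injective, because a pair of stars has only one common bisector, and it is bijective, because there are $\binom{n-2k}2$ pairs of stars. It commutes with $\sigma$, since $\sigma$ maps stars of $\Phi$ to stars of $\sigma\Phi=\Phi$ and bisectors to bisectors.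

Count fixed points of $\sigma$ on both sides. The fixed diagonals are the diameters not in $\Phi$; diameters are long since $k<n/2<n-k$. No star is fixed, because $\sigma$ would act as an involution without fixed points on its $2k+1$ vertices. So the fixed pairs of stars are the pairs $\{Z,\sigma Z\}$, of which there are $(n-2k)/2$. Hence $\Phi$ contains $\frac n2-\frac{n-2k}2=k$ diameters.
\end{proof}

Put
\begin{equation}\label{eq:Mtheta}
M=\begin{cases}D/d=2km-k(2k+1)/d&d\text{ odd},\\(D+k)/d=2km-2k^2/d&d\text{ even},\end{cases}
\qquad
\theta=\begin{cases}d^{-M}&d\text{ odd},\\2^{2k/d}d^{-M}&d\text{ even}.\end{cases}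
\end{equation}

\begin{proposition}\label{prop:comb}
$\displaystyle\lim_{\varepsilon\to0+}\varepsilon^M\sum_Nf_Ne^{-\varepsilon N}=\theta\,|\mathrm{Fix}_d|$. If $d$ is odd and $d\nmid k(2k+1)$, then $\mathrm{Fix}_d=\emptyset$.
\end{proposition}

\begin{proof}
An invariant face $\Phi$ has $|\Phi|/d$ orbits if $d$ is odd. If $d$ is even and $\Phi$ contains $j$ diameters, it has $\frac{|\Phi|-j}d+\frac{2j}d=\frac{|\Phi|+j}d$ orbits. By (P) and Lemma~\ref{lem:diam} the number of orbits is at most $M$, with equality if and only if $\Phi$ is a $k$-triangulation. Since $\varepsilon e^{-\varepsilon l}/(1-e^{-\varepsilon l})\to1/l$, only these faces contribute to the limit of $\varepsilon^M$ times \eqref{eq:orbitsum}, each with the product of the reciprocals of its orbit sizes. This product is $d^{-M}$ for $d$ odd. For $d$ even there are $2k/d$ orbits of size $d/2$ and $(D-k)/d$ orbits of size $d$, and the product is $(2/d)^{2k/d}d^{-(D-k)/d}=\theta$. Finally, if $d$ is odd and $\mathrm{Fix}_d\ne\emptyset$, then $d$ divides $D=2kn-k(2k+1)$, hence $k(2k+1)$.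
\end{proof}

\begin{remark}
In two cases the necessity of the condition in Theorem~\ref{thm:more}(ii) is visible here. If $d$ is even, the $k$ diameters split into orbits of size $d/2$, so $d\mid2k$. If $d$ is an odd prime, either some star is invariant and $d\mid2k+1$, or the $n-2k$ stars split into orbits of size $d$ and $d\mid2k$. For odd composite $d$, counting diagonals is not enough: for $k=3$ and $n=d=21$ we have $D=105=5\cdot21$, while $21$ divides neither $6$ nor $7$.
\end{remark}

\section{The character at repeated eigenvalues}\label{sec:cluster}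

\subsection{A sum over subsets}

The obstacle to summing \eqref{eq:H} in closed form is the bound on the number of rows. It disappears in $2k$ variables, where Littlewood's identity applies, and the following lemma reduces $n$ variables to $2k$. For $I\subset[n]=\{1,\dots,n\}$ write $x_I=(x_i)_{i\in I}$.

\begin{lemma}\label{lem:local}
In $\mathbb Q(x)[[t]]$,
\begin{equation}\label{eq:local}
H(t;x)=\sum_{I\subset[n],\,|I|=2k}\ \prod_{i<j\in I}\frac1{1-tx_ix_j}\prod_{i\in I,\,j\notin I}\frac{x_i}{x_i-x_j}.
\end{equation}
For $x=(x_1,\dots,x_m)$, $y=(y_1,\dots,y_m)$ and $0\le r\le m$, in $\mathbb Q(x,y)[[t]]$,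
\begin{equation}\label{eq:cauchy}
\sum_{\ell(\lambda)\le r}t^{|\lambda|}s_\lambda(x)s_\lambda(y)=\sum_{|I|=|J|=r}\ \prod_{i\in I,\,j\in J}\frac1{1-tx_iy_j}\prod_{i\in I,\,i'\notin I}\frac{x_i}{x_i-x_{i'}}\prod_{j\in J,\,j'\notin J}\frac{y_j}{y_j-y_{j'}}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\ell(\lambda)\le l\le n$. The bialternant formula for Schur polynomials can be written as $s_\lambda(x)=\sum_{w\in S_n}w\big(x^\lambda\prod_{i<j}\frac{x_i}{x_i-x_j}\big)$, because the Vandermonde product is alternating. Sum first over the subgroup $S_l\times S_{n-l}$. The product of the factors with $i\le l<j$ is invariant under it; $x^\lambda$ and the factors with $i<j\le l$ give $s_\lambda(x_1,\dots,x_l)$; and the factors with $l<i<j$ give $s_\emptyset=1$. The cosets $w(S_l\times S_{n-l})$ correspond to the sets $I=w([l])$, so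
\[
s_\lambda(x)=\sum_{|I|=l}s_\lambda(x_I)\prod_{i\in I,\,j\notin I}\frac{x_i}{x_i-x_j}.
\]
For \eqref{eq:local} take $l=2k$, sum over $\lambda\in\mathcal E_k$, and apply Littlewood's identity to the $2k$ variables $\sqrt t\,x_I$, in which $s_\lambda$ vanishes for $\ell(\lambda)>2k$. For \eqref{eq:cauchy} take $l=r$ in both sets of variables and apply Cauchy's identity to $tx_I$ and $y_J$.
\end{proof}

\subsection{Grouping the terms}

We want to set $x=\underline a$ in \eqref{eq:local}, but single terms have poles where eigenvalues coincide. These poles cancel within the sum over all $I$ that take the same number of elements from each eigenspace. Index the variables as $x_{a,u}$ with $a\in A$ and $1\le u\le m$, call $\{(a,u):1\le u\le m\}$ the \emph{group} of $a$, and write $a_i$ for the first component of an index $i$; thus $\underline a$ is the point $x_i=a_i$. Note that $A=A^{-1}$ and $1\notin A$, and that $-1\in A$ if and only if $d$ is odd. So $A$ is the disjoint union of $\lfloor d/2\rfloor$ \emph{inverse pairs} $\{a,a^{-1}\}$ with $a\ne a^{-1}$ and, for $d$ odd, the element $-1$.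

A \emph{distribution} is a family $\kappa=(k_a)_{a\in A}$ of integers with $0\le k_a\le m$ and $\sum_ak_a=2k$. Let $H_\kappa(t;x)$ be the sum of the terms of \eqref{eq:local} whose set $I$ has $k_a$ elements in the group of $a$, for each $a$. In such a term call a factor \emph{singular} if its denominator vanishes at $(t,x)=(1,\underline a)$; these are the factors $1/(1-tx_ix_j)$ with $a_ia_j=1$ and the factors $x_i/(x_i-x_j)$ with $a_i=a_j$. Their number is
\[
M_\kappa=\binom{k_{-1}}2+\sum_{\{a,a^{-1}\}}k_ak_{a^{-1}}+\sum_{a\in A}k_a(m-k_a),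
\]
where the first term is present only for $d$ odd and the first sum is over inverse pairs. The product of the values of the other factors at $(1,\underline a)$ is
\begin{equation}\label{eq:C}
C_\kappa=\prod_{\{a,b\}:\,a\ne b,\,ab\ne1}(1-ab)^{-k_ak_b}\prod_{a:\,a^2\ne1}(1-a^2)^{-\binom{k_a}2}\prod_{(a,b):\,a\ne b}\Big(\frac a{a-b}\Big)^{k_a(m-k_b)} .
\end{equation}
Both depend only on $\kappa$, not on $I$.

To see all singular factors on the same scale, we approach $(1,\underline a)$ along $t=e^{-\varepsilon}$, $x_i=a_ie^{\varepsilon z_i}$. Each singular factor then grows like $\varepsilon^{-1}$ times a function of $z$ that still has a pole at $z_i=z_j$. The value at $z=0$, which is the one we want, is recovered as an average over a torus on which the $z_i$ in one group have different moduli. Fix the radii $R_u=\frac u{4(u+1)}$, so that $0<R_1<R_2<\dots<\frac14$. For $0\le r\le m$ let $\mathcal B(m,r)$ be the average over the torus $|z_u|=|w_u|=R_u$ $(1\le u\le m)$ of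
\[
\sum_{|I|=|J|=r}\ \prod_{i\in I,\,j\in J}\frac1{1-z_i-w_j}\prod_{i\in I,\,i'\notin I}\frac1{z_i-z_{i'}}\prod_{j\in J,\,j'\notin J}\frac1{w_j-w_{j'}},
\]
and for $0\le2s\le m$ let $\mathcal T(m,s)$ be the average over $|z_u|=R_u$ of
\[
\sum_{|I|=2s}\ \prod_{i<j\in I}\frac1{1-z_i-z_j}\prod_{i\in I,\,j\notin I}\frac1{z_i-z_j},
\]
where $I,J\subset[m]$ and averages are taken with respect to normalized Haar measure.

\begin{lemma}\label{lem:cluster}
\begin{itemize}
\item[(a)] Each $H_\kappa$ is regular at $x=\underline a$, $|t|<1$, and $H(t;\underline a)=\sum_\kappa H_\kappa(t;\underline a)$.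
\item[(b)] The limit $L_\kappa=\lim_{\varepsilon\to0+}\varepsilon^{M_\kappa}H_\kappa(e^{-\varepsilon};\underline a)$ exists.
\item[(c)] Suppose that $k_a=k_{a^{-1}}$ for all $a$, and that $k_{-1}=2s$ is even if $d$ is odd. Then $L_\kappa$ is $C_\kappa$ times the product of $\mathcal B(m,k_a)$ over the inverse pairs $\{a,a^{-1}\}$, times $\mathcal T(m,s)$ if $d$ is odd.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $H_\kappa$ is symmetric under permutations of the variables within each group. So $H_\kappa\cdot\prod_{i<j}(1-tx_ix_j)\prod_{i<j}(x_i-x_j)$, which is a polynomial, changes sign under each transposition within a group. It is therefore divisible by each $x_i-x_j$ with $a_i=a_j$, and by the product of these pairwise coprime linear forms. Hence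
\begin{equation}\label{eq:regular}
H_\kappa=\frac{P_\kappa}{\prod_{i<j}(1-tx_ix_j)\prod_{i<j,\ a_i\ne a_j}(x_i-x_j)}
\end{equation}
with a polynomial $P_\kappa(t,x)$. The denominator does not vanish at $x=\underline a$, $|t|<1$. By \eqref{eq:regular} the coefficients of the expansion of $H_\kappa$ in powers of $t$ are regular at $\underline a$, so we may put $x=\underline a$ in each $t$-coefficient of the identity $H=\sum_\kappa H_\kappa$.

(b) Let $h(\varepsilon,z)=\varepsilon^{M_\kappa}H_\kappa$ at $t=e^{-\varepsilon}$, $x_i=a_ie^{\varepsilon z_i}$. For small $\varepsilon>0$ the denominator in \eqref{eq:regular} has no zero for $z$ in the closed polydisc $|z_i|\le\frac14$. Indeed, if $a_ia_j=1$ then $|tx_ix_j|=|e^{-\varepsilon(1-z_i-z_j)}|\le e^{-\varepsilon/2}<1$, and the other factors tend uniformly to the nonzero constants $1-a_ia_j$ and $a_i-a_j$. So $h(\varepsilon,\cdot)$ is holomorphic near the polydisc, and by the mean value property $h(\varepsilon,0)$ is the average of $h(\varepsilon,z)$ over the torus $|z_{a,u}|=R_u$. On this torus we may use the terms of \eqref{eq:local}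 one by one. The singular factors are
\[
\frac1{1-tx_ix_j}=\frac1{1-e^{-\varepsilon(1-z_i-z_j)}}\quad(a_ia_j=1),\qquad\frac{x_i}{x_i-x_j}=\frac1{1-e^{-\varepsilon(z_i-z_j)}}\quad(a_i=a_j).
\]
Now $\varepsilon/(1-e^{-\varepsilon\zeta})\to1/\zeta$ uniformly for $\zeta$ in a compact set not containing $0$, and on the torus $|1-z_i-z_j|>\frac12$, while $|z_{a,u}-z_{a,u'}|\ge|R_u-R_{u'}|>0$ for $u\ne u'$. There are $M_\kappa$ singular factors, so $h(\varepsilon,z)$ converges uniformly on the torus to
\[
G_\kappa(z)=C_\kappa\sum_I\ \prod_{i<j\in I,\ a_ia_j=1}\frac1{1-z_i-z_j}\ \prod_{i\in I,\,j\notin I,\ a_i=a_j}\frac1{z_i-z_j},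
\]
and $L_\kappa$ exists and equals the average of $G_\kappa$.

(c) Each factor of $G_\kappa$ involves only variables from the two groups of one inverse pair, or only variables from the group of $-1$. Choosing $I$ means choosing its intersection with each group independently. So the sum over $I$ is a product of functions in disjoint sets of variables, and the average is the product of their averages. Under the hypothesis these are $\mathcal B(m,k_a)$ and $\mathcal T(m,s)$ by definition.
\end{proof}

We do not compute the torus averages directly. The same argument read backwards identifies them with the limits in Proposition~\ref{prop:growth}.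

\begin{lemma}\label{lem:averages}
$\mathcal T(m,s)=T(m,s)$ for $s\ge0$, $m\ge2s+1$, and $\mathcal B(m,r)=B(m,r)$ for $0\le r\le m$.
\end{lemma}

\begin{proof}
For $s=0$ both sides are $1$. For $s\ge1$ apply Lemma~\ref{lem:cluster} with $(n,k,d)$ replaced by $(m,s,1)$. Then $A=\{-1\}$, the only distribution is $k_{-1}=2s$, all products in \eqref{eq:C} are empty, and $M_\kappa=s(2s-1)+2s(m-2s)=s(2m-2s-1)$. Since $|\lambda|$ is even for $\lambda\in\mathcal E_s$, we have $s_\lambda(-1,\dots,-1)=s_\lambda(1^m)$. So $\mathcal T(m,s)$ is the limit in Proposition~\ref{prop:growth}(a).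

Let $K(t;x,y)$ be the right side of \eqref{eq:cauchy}. Multiplied by $\prod_{i,j}(1-tx_iy_j)\prod_{i<i'}(x_i-x_{i'})\prod_{j<j'}(y_j-y_{j'})$, it becomes a polynomial that is alternating in $x$ and in $y$, so $K$ is a polynomial divided by $\prod_{i,j}(1-tx_iy_j)$. Comparing $t$-coefficients in \eqref{eq:cauchy} gives $K(t;1^m,1^m)=\sum_{\ell(\lambda)\le r}t^{|\lambda|}s_\lambda(1^m)^2$ for $|t|<1$. Put $t=e^{-\varepsilon}$, $x_i=e^{\varepsilon z_i}$, $y_j=e^{\varepsilon w_j}$, and multiply by $\varepsilon$ to the power $r^2+2r(m-r)=r(2m-r)$, the number of factors in each term. The result is holomorphic in $(z,w)$ near the closed polydisc of radius $\frac14$, because $|tx_iy_j|<1$ there. Its value at $0$ is its average over $|z_u|=|w_u|=R_u$, where it converges uniformly to the function that defines $\mathcal B(m,r)$. So $\mathcal B(m,r)$ is the limit in Proposition~\ref{prop:growth}(b).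
\end{proof}

\begin{example}
Return to the square with $d=2$, $m=2$, $A=\{i,-i\}$. The distributions $(k_i,k_{-i})=(2,0)$ and $(0,2)$ have $M_\kappa=0$, and each contributes the single term $\frac1{1+t}\cdot\big(\frac12\big)^4$, which is bounded near $t=1$. The balanced distribution $(1,1)$ has $M_\kappa=1+1+1=3=M$ and $C_\kappa=\frac i{2i}\cdot\frac{-i}{-2i}=\frac14=\theta$. Moreover $\mathcal B(2,1)=2$, since $\sum_{l\ge0}(l+1)^2t^l=(1+t)/(1-t)^3$. So $L_\kappa=\frac12$, as found in Section~\ref{sec:square}.
\end{example}

\section{The dominant distribution}\label{sec:dominant}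

By \eqref{eq:main} and Lemma~\ref{lem:cluster}(a), $\varepsilon^M\sum_Nf_Ne^{-\varepsilon N}=\sum_\kappa\varepsilon^{M-M_\kappa}\cdot\varepsilon^{M_\kappa}H_\kappa(e^{-\varepsilon};\underline a)$. We have to compare the exponents $M_\kappa$ with $M$ and, where they agree, the constant $C_\kappa$ with $\theta$.

\subsection{Exponents}

Since $\sum_ak_am=2km$ and $k_{-1}^2-\binom{k_{-1}}2=\binom{k_{-1}+1}2$, we have $M_\kappa=2km-E_\kappa$ with
\[
E_\kappa=\binom{k_{-1}+1}2+\sum_{\{a,a^{-1}\}}\big(k_a^2+k_{a^{-1}}^2-k_ak_{a^{-1}}\big),
\]
the first term being present only for $d$ odd. Because $u^2+v^2-uv=\frac14(u+v)^2+\frac34(u-v)^2$, this is a convex quadratic function, smallest when the $2k$ elements are spread evenly over the $d$ groups. Whether an integer point is even enough is the source of the divisibility conditions.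

\begin{lemma}\label{lem:exponents}
Assume $d\mid k(2k+1)$ if $d$ is odd. Then $M_\kappa\le M$ for all distributions $\kappa$. In case (C) of Theorem~\ref{thm:values} equality never holds. In the other cases it holds for exactly one $\kappa$, namely $k_a=2k/d$ for all $a$ in cases (A1) and (A2), and $k_{-1}=r-1$, $k_a=r$ for $a\ne-1$, with $r=(2k+1)/d$, in case (B).
\end{lemma}

\begin{proof}
\emph{$d$ even.} There are $d/2$ inverse pairs, and the sums $k_a+k_{a^{-1}}$ add up to $2k$. By the Cauchy--Schwarz inequality,
\[
E_\kappa\ge\frac14\sum_{\{a,a^{-1}\}}(k_a+k_{a^{-1}})^2\ge\frac14\cdot\frac{(2k)^2}{d/2}=\frac{2k^2}d ,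
\]
which is $M_\kappa\le M$ by \eqref{eq:Mtheta}. Equality holds if and only if $k_a=k_{a^{-1}}$ for all $a$ and all sums are equal, that is, all $k_a$ equal $2k/d$. This requires $d\mid2k$, and then it is a distribution, since $2k<n$ gives $2k/d<m$.

\emph{$d=1$.} The only distribution is $k_{-1}=2k$, with $E_\kappa=k(2k+1)$ and $M_\kappa=D=M$.

\emph{$d=2p+1\ge3$.} Let $k_0=k_{-1}$ and let $(k_i,k_i')$, $1\le i\le p$, be the values on the inverse pairs. We expand around the point $k_0=\eta-\frac12$, $k_i=k_i'=\eta$, where $\eta=\frac{4k+1}{2d}$ is chosen so that the total $d\eta-\frac12$ is $2k$. Put $\alpha_0=k_0+\frac12-\eta$ and $\alpha_i=k_i+k_i'-2\eta$, so that $\alpha_0+\dots+\alpha_p=0$. Then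
\[
\binom{k_0+1}2=\frac{(\alpha_0+\eta)^2}2-\frac18,\qquad\frac{(k_i+k_i')^2}4=\frac{\alpha_i^2}4+\alpha_i\eta+\eta^2 .
\]
In the sum the terms linear in the $\alpha_i$ cancel, and the terms in $\eta^2$ give $\frac{d\eta^2}2=\frac{(4k+1)^2}{8d}=\frac{k(2k+1)}d+\frac1{8d}$. So
\begin{equation}\label{eq:Eodd}
E_\kappa=\frac{k(2k+1)}d-\frac{d-1}{8d}+\frac{\alpha_0^2}2+\sum_{i=1}^p\frac{\alpha_i^2}4+\frac34\sum_{i=1}^p(k_i-k_i')^2 .
\end{equation}
Here the assumption is used: $k(2k+1)/d$ is an integer, and $E_\kappa$ is an integer greater than $k(2k+1)/d-\frac18$. Hence $E_\kappa\ge k(2k+1)/d$, which is $M_\kappa\le M$.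

Suppose $M_\kappa=M$. Then the last three terms of \eqref{eq:Eodd} add up to $\frac{d-1}{8d}<\frac18$. So $k_i=k_i'$, and $(k_i-\eta)^2=\alpha_i^2/4<\frac18$. Any two $k_i$ then differ by less than $2/\sqrt8<1$, so $k_1=\dots=k_p=r$ for some integer $r$, and $k_0=2s$ with $s=k-pr\ge0$. For a family of this shape $E_\kappa=2s^2+s+pr^2$, and with $k=s+pr$,
\begin{align}
dE_\kappa-k(2k+1)&=(2p+1)(2s^2+s+pr^2)-(2s^2+4prs+2p^2r^2+s+pr)\notag\\
&=p\,(4s^2-4rs+r^2+2s-r)=p\,(2s-r)(2s-r+1).\label{eq:factor}
\end{align}
So either $r=2s$, whence $k=ds$, or $r=2s+1$, whence $2k+1=d(2s+1)$. If $d$ divides neither $k$ nor $2k+1$, equality is impossible. Otherwise $d$ divides exactly one of these coprime numbers, which determines $s$ and $r$. The resulting family satisfies $M_\kappa=M$ by \eqref{eq:factor}, and it is a distribution because $2k<n$ gives $2k/d<m$ and $(2k+1)/d\le m$.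
\end{proof}

\subsection{Constants}

\begin{lemma}\label{lem:constants}
For the distribution $\kappa$ with $M_\kappa=M$ in Lemma~\ref{lem:exponents} we have $C_\kappa=\theta$.
\end{lemma}

\begin{proof}
We use $\prod_{\zeta^d=1,\,\zeta\ne1}(1-\zeta)=d$. For $a,b\in A$ both $b/a$ and $ab$ are $d$-th roots of unity, and each runs over all of them when one of $a,b$ is fixed and the other varies. Hence
\begin{equation}\label{eq:rootprod}
\prod_{b:\,b\ne a}\frac a{a-b}=\frac1d,\qquad\prod_{a:\,a\ne b}\frac a{a-b}=\frac1d,\qquad\prod_{b:\,ab\ne1}(1-ab)=d .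
\end{equation}
Put
\[
U=\prod_{\{a,b\}:\,a\ne b,\,ab\ne1}(1-ab),\qquad Q=\prod_{a:\,a^2\ne1}(1-a^2).
\]
Multiplying the third identity in \eqref{eq:rootprod} over all $a$ gives $U^2Q=d^d$. Complex conjugation permutes the pairs $\{a,b\}$ in $U$ and fixes none, since $\bar a=b$ means $ab=1$ and at most one element of $A$ is real. So the factors of $U$ come in conjugate pairs and $U>0$. For $d$ odd, $a\mapsto a^2$ is a bijection from $A\setminus\{-1\}$ onto the nontrivial $d$-th roots of unity, so $Q=d$ and $U=d^{(d-1)/2}$. For $d$ even, $a^2$ takes each root $w$ of $w^{d/2}+1$ twice, so $Q=2^2=4$ and $U=d^{d/2}/2$.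

\emph{Cases (A1) and (A2).} All $k_a$ equal $r=2k/d$, and \eqref{eq:C} gives $C_\kappa=U^{-r^2}Q^{-r(r-1)/2}d^{-dr(m-r)}$. For $d$ odd the exponent of $d^{-1}$ is
\[
\frac{(d-1)r^2}2+\frac{r(r-1)}2+dr(m-r)=drm-\frac{dr^2}2-\frac r2=2km-\frac{k(2k+1)}d=M,
\]
using $k=dr/2$. For $d$ even, $C_\kappa=2^{r^2-r(r-1)}d^{-(drm-dr^2/2)}=2^rd^{-M}$, since $M=2km-2k^2/d=drm-dr^2/2$.

\emph{Case (B).} Here $dr=2k+1$, $k_{-1}=r-1$ and $k_a=r$ otherwise. In the first product of \eqref{eq:C} the exponent $k_ak_b$ is $r^2$, except that it is $r^2-r$ for the pairs $\{-1,b\}$, and $\prod_{b\ne-1}(1+b)=d$ by \eqref{eq:rootprod} with $a=-1$. So the first two products give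
\[
\big(U^{r^2}d^{-r}Q^{r(r-1)/2}\big)^{-1}=d^{-dr^2/2+3r/2}.
\]
In the third product the exponent $k_a(m-k_b)$ is $r(m-r)$, except that it is smaller by $m-r$ when $a=-1$ and larger by $r$ when $b=-1$. By \eqref{eq:rootprod} this product is $d^{-dr(m-r)+(m-r)-r}$. The total exponent of $d^{-1}$ is $drm-m-\frac{dr^2}2+\frac r2=(dr-1)m-\frac{r(dr-1)}2=2km-kr=M$.
\end{proof}

\begin{proposition}\label{prop:fix}
$|\mathrm{Fix}_d|$ has the value stated in Theorem~\ref{thm:values}.
\end{proposition}

\begin{proof}
If $d$ is odd and $d\nmid k(2k+1)$, we are in case (C) and $\mathrm{Fix}_d=\emptyset$ by Proposition~\ref{prop:comb}. Otherwise Proposition~\ref{prop:comb}, Lemma~\ref{lem:cluster}(b) and Lemma~\ref{lem:exponents} give $\theta\,|\mathrm{Fix}_d|=\sum_{\kappa:\,M_\kappa=M}L_\kappa$. In case (C) the sum is empty. In the other cases it has one term, which satisfies the hypothesis of Lemma~\ref{lem:cluster}(c), with $k_{-1}=2s$ in cases (A1) and (B). The constant $C_\kappa=\theta$ cancels by Lemma~\ref{lem:constants}. There are $\lfloor d/2\rfloor$ inverse pairs, and Lemma~\ref{lem:averages}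 evaluates the averages; it applies to $\mathcal T(m,s)$ because $2s=2k/d<m$ in case (A1) and $2s+1=(2k+1)/d\le m$ in case (B).
\end{proof}

\section{The values of $F$ at roots of unity}\label{sec:F}

Put $\nu=n-2k-1\ge0$, so that $F=\prod_{1\le i\le j\le\nu}[i+j+2k]_q/[i+j]_q$.

\begin{lemma}\label{lem:poly}
$F$ is a polynomial in $q$.
\end{lemma}

\begin{proof}
For $\nu=0$ we have $F=1$. For $\nu\ge1$ consider the root system of type $C_\nu$ in $\mathbb R^\nu$ with the standard inner product, positive roots $\mathbf e_i\pm\mathbf e_j$ $(i<j)$ and $2\mathbf e_i$, Weyl group $W$, and half-sum of positive roots $\varrho=(\nu,\dots,1)$. The irreducible character $\chi_\lambda$ with highest weight $\lambda=(k,\dots,k)$ is a finite sum of terms $e^\mu$ with $\mu\in\mathbb Z^\nu$, and the Weyl character and denominator formulas state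
\[
\chi_\lambda\sum_{w\in W}\mathrm{sgn}(w)e^{w\varrho}=\sum_{w\in W}\mathrm{sgn}(w)e^{w(\lambda+\varrho)},\qquad\sum_{w\in W}\mathrm{sgn}(w)e^{w\varrho}=\prod_{\alpha>0}(e^{\alpha/2}-e^{-\alpha/2}).
\]
Substitute $e^\mu\mapsto q^{(\mu,\varrho)}$. Since $(w\mu,\varrho)=(\mu,w^{-1}\varrho)$, the denominator formula gives $\sum_w\mathrm{sgn}(w)q^{(w\mu,\varrho)}=\prod_{\alpha>0}(q^{(\mu,\alpha)/2}-q^{-(\mu,\alpha)/2})$ for every $\mu$. So $\chi_\lambda$ becomes
\[
\prod_{\alpha>0}\frac{q^{(\lambda+\varrho,\alpha)/2}-q^{-(\lambda+\varrho,\alpha)/2}}{q^{(\varrho,\alpha)/2}-q^{-(\varrho,\alpha)/2}} .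
\]
The roots $\mathbf e_i-\mathbf e_j$ are orthogonal to $\lambda$ and contribute $1$. For the other roots $(\lambda,\alpha)=2k$, and $(\varrho,\alpha)$ runs over the sums $i+j$ with $1\le i\le j\le\nu$; each contributes $q^{-k}[i+j+2k]_q/[i+j]_q$. So $F$ is a power of $q$ times a Laurent polynomial in $q$. As $F$ is regular at $q=0$, it is a polynomial.
\end{proof}

\begin{proposition}\label{prop:F}
For every primitive $d$-th root of unity $\xi$, the value $F(\xi)$ is as stated in Theorem~\ref{thm:values}.
\end{proposition}

\begin{proof}
For $d=1$ we have $F(1)=T(n,k)$, which is (A1). Let $d\ge2$. We compute $F(\xi)=\lim_{q\to\xi}F(q)$ from three properties of $[h]_q=(1-q^h)/(1-q)$, $h\ge1$: the value $[h]_\xi$ depends only on $h$ modulo $d$; it is zero if and only if $d\mid h$, and then the zero of $[h]_q$ is simple; and $[h]_q/[h']_q\to h/h'$ as $q\to\xi$ if $d$ divides $h$ and $h'$. Congruences are modulo $d$. For $d$ odd, $d\mid2k$ is equivalent to $d\mid k$, and for $d$ even, $d\nmid2k+1$. So (A1) and (A2) together mean $d\mid2k$, and (C) means $d\nmid2k$ and $d\nmid2k+1$.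

\emph{Case $d\mid2k$.} Put $r=2k/d$ and $L=m-r\ge1$, so $\nu=dL-1$. The factors with $d\nmid i+j$ equal $1$ at $\xi$, so $F(\xi)$ is the product of $\frac{i+j+dr}{i+j}$ over $1\le i\le j\le\nu$ with $d\mid i+j$. We split this product by the residues of $i$ and $j$.
\begin{itemize}
\item Residues $\beta$ and $d-\beta$ with $1\le\beta<d/2$. The two numbers are $\beta+d(x-1)$ and $d-\beta+d(y-1)$ with $1\le x,y\le L$, and their sum is $d(x+y-1)$. Each $\beta$ contributes $B(m,r)$.
\item Both residues $0$. The numbers are $dx\le dy$ with $y\le L-1$, and the contribution is $\Pi_0=\prod_{1\le x\le y\le L-1}\frac{x+y+r}{x+y}$.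
\item Both residues $d/2$, for $d$ even. The numbers are $\frac d2+d(x-1)\le\frac d2+d(y-1)$, and the contribution is $\Pi_1=\prod_{1\le x\le y\le L}\frac{x+y-1+r}{x+y-1}$.
\end{itemize}
For $d$ odd, $r=2s$ and $L-1=m-2s-1$, so $\Pi_0=T(m,s)$ and $F(\xi)=T(m,s)B(m,2s)^{(d-1)/2}$. For $d$ even there are $\frac d2-1$ values of $\beta$, and $\Pi_0\Pi_1=B(m,r)$: the factors of $B(m,r)$ with $x\le y$ form $\Pi_1$, and those with $x>y$ form $\Pi_0$ after the substitution $x=x'+1$, $y\le x'\le L-1$. So $F(\xi)=B(m,r)^{d/2}$.

\emph{Case $d\mid2k+1$, $d\ge3$.} Here $d$ is odd. Put $2k+1=dr$, $r=2s+1$, $L=m-r\ge0$, so $\nu=dL$ and the numerators are $[i+j-1+dr]_q$. Now numerator and denominator of a single factor have different residues, and we match them globally. Each residue class has $L$ elements in $[\nu]$. As $d$ is odd, for each $h$ the solutions of $\beta+\beta'\equiv h$ consist of one residue paired with itself and $\frac{d-1}2$ pairs of distinct residues. So the number of pairs $i\le j$ with $i+j\equiv h$ is $\binom{L+1}2+\frac{d-1}2L^2$, independent of $h$. Hence every residue occurs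 equally often among the numerators and among the denominators. The terms $[h]_q$ with $d\nmid h$ cancel at $\xi$, and $F(\xi)$ is the product of the numbers $i+j-1+dr$ with $i+j\equiv1$ divided by the product of the equally many numbers $i+j$ with $i+j\equiv0$. Represent residues by $1,\dots,d$.
\begin{itemize}
\item Numerator. Residues $\beta$ and $d+1-\beta$, for $1\le\beta\le\frac{d-1}2$, give $d(x+y-1+r)$ with $1\le x,y\le L$. The residue $\frac{d+1}2$ gives $d(x+y-1+r)=d(x+y+2s)$ with $1\le x\le y\le L$.
\item Denominator. Residues $\beta$ and $d-\beta$, for $1\le\beta\le\frac{d-1}2$, give $d(x+y-1)$ with $1\le x,y\le L$. The residue $d$ gives $d(x+y)$ with $1\le x\le y\le L$.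
\end{itemize}
As $L=m-r=m-2s-1$, the quotient is $B(m,2s+1)^{(d-1)/2}\,T(m,s)$.

\emph{Case $d\nmid2k$, $d\nmid2k+1$.} Write $\nu=dL+\tau$ with $0\le\tau<d$. Since $d\mid n$, we have $\tau\equiv-2k-1$, so $\tau\ne0$ and $\tau\ne d-1$, that is, $1\le\tau\le d-2$. Also $d\mid i+j+2k$ if and only if $i+j\equiv\tau+1$. So the order of vanishing of $F$ at $\xi$ is $\mathcal N(\tau+1)-\mathcal N(0)$, where
\[
\mathcal N(h)=\#\{1\le i\le j\le\nu:i+j\equiv h\}=\tfrac12\big(O(h)+\Delta(h)\big),
\]
$O(h)$ is the number of ordered pairs $(i,j)\in[\nu]^2$ with $i+j\equiv h$, and $\Delta(h)$ is the number of $i\in[\nu]$ with $2i\equiv h$. A residue has $L+1$ representatives in $[\nu]$ if it is one of $1,\dots,\tau$, and $L$ otherwise. Therefore $O(h)=dL^2+2L\tau+o(h)$, where $o(h)$ is the number of $\beta\in[\tau]$ with $h-\beta$ congruent to an element of $[\tau]$. For $h=\tau+1$ every $\beta\in[\tau]$ counts, and for $h=0$ exactly those with $d-\tau\le\beta\le\tau$. So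
\[
O(\tau+1)-O(0)=\tau-\max(0,2\tau-d+1)=\min(\tau,d-1-\tau)>0 .
\]
It remains to see that $\Delta(\tau+1)\ge\Delta(0)$. For $d$ odd, $2\beta\equiv h$ has one solution, which is $0$ for $h=0$; so $\Delta(0)=L\le\Delta(\tau+1)$. For $d$ even, $n$ is even, so $\nu$ and $\tau$ are odd. The solutions of $2\beta\equiv\tau+1$ are $\frac{\tau+1}2\in[\tau]$ and $\frac{\tau+1}2+\frac d2$, so $\Delta(\tau+1)\ge2L+1$; the solutions of $2\beta\equiv0$ are $0$ and $\frac d2$, so $\Delta(0)\le L+(L+1)$. Hence $\mathcal N(\tau+1)>\mathcal N(0)$ and $F(\xi)=0$.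
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:values} and \ref{thm:more}(ii)]
Theorem~\ref{thm:values} is the combination of Propositions~\ref{prop:fix} and~\ref{prop:F}; together with Lemma~\ref{lem:poly} it gives Theorem~\ref{thm:csp}, as explained in Section~\ref{sec:intro}. The numbers $T(m,s)$ and $B(m,r)$ are positive, so $\mathrm{Fix}_d\ne\emptyset$ exactly in cases (A1), (A2) and (B), that is, exactly when $d\mid2k$ or $d\mid2k+1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DKM} Dress, Koolen and Moulton, European J. Combin. \textbf{23} (2002).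

\bibitem{Jon} Jonsson, J. Combin. Theory Ser. A \textbf{112} (2005).

\bibitem{Nak} Nakamigawa, Theoret. Comput. Sci. \textbf{235} (2000).

\bibitem{PS} Pilaud and Santos, \emph{Multitriangulations as complexes of star polygons}, Discrete Comput. Geom. \textbf{41} (2009).

\bibitem{SS} Luis Serrano and Christian Stump, \emph{Maximal fillings of moon polyominoes, simplicial complexes, and Schubert polynomials}, arXiv:1009.4690 (2010).

\end{thebibliography}
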